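\title{Separated Carleson sequences need not be interpolating for bounded harmonic functions in a half-space}

\begin{abstract}
An interpolating sequence for the bounded harmonic functions in the upper half-space $\mathbb R^{d+1}_+$, $d\ge2$, is separated in the hyperbolic metric and satisfies a Carleson condition. We show that these two necessary conditions are not sufficient. For every $d\ge2$ we construct a sequence $\{z_n\}$ that satisfies both, with separation constant as large as we please, and summable coefficients $a_n$, $a_0=1$, such that $\sum a_nu(z_n)=0$ for every bounded harmonic function $u$. One Poisson kernel is canceled in $L^1$ by lattices of Poisson kernels on finer and finer scales. The proof combines a contraction in $L^p$ with $p<1$, which is where $d\ge2$ is used, with a stopping-time argument.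
\end{abstract}

\section{The problem and the result}\label{sec:intro}

Let $d\ge2$ and let $h^\infty$ be the space of bounded harmonic functions in the upper half-space $\mathbb R^{d+1}_+=\{(x,y): x\in\mathbb R^d,\ y>0\}$. A sequence $\{z_n\}\subset\mathbb R^{d+1}_+$ is \emph{interpolating} for $h^\infty$ if for every bounded sequence $\{w_n\}$ of real numbers there is $u\in h^\infty$ with $u(z_n)=w_n$ for all $n$. One would like to recognize such sequences from the positions of the points, and two geometric conditions present themselves.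

For $z=(x,y)$ and $w=(x',y')$ let $\bar w=(x',-y')$ and
\[
\rho(z,w)=\frac{|z-w|}{|z-\bar w|},\qquad \beta(z,w)=\log_2\frac{1+\rho(z,w)}{1-\rho(z,w)} .
\]
Since $|z-\bar w|^2=|z-w|^2+4yy'$,
\begin{equation}\label{eq:rho}
\rho(z,w)^{-2}=1+\frac{4yy'}{|z-w|^2},
\end{equation}
so $\beta$ measures the distance of two points relative to their heights; on a vertical line, $\beta((0,y),(0,y'))=|\log_2(y/y')|$. The sequence $z_n=(x_n,y_n)$ is \emph{separated} if
\begin{equation}\label{eq:sep}
\inf_{n\ne m}\beta(z_n,z_m)>0 ,
\end{equation}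
and it satisfies the \emph{Carleson condition} if there is a constant $C$ such that
\begin{equation}\label{eq:car}
\sum_{z_n\in D(x_0,\ell)}y_n^d\le C\ell^d\qquad\text{for all }x_0\in\mathbb R^d,\ \ell>0,
\end{equation}
where $D(x_0,\ell)=\{(x,y): |x-x_0|<\ell,\ 0<y<\ell\}$ is a Carleson cube. Up to a dimensional factor, $y_n^d$ is the volume of the \emph{shadow} $\{x:|x-x_n|<y_n\}$ of $z_n$, so \eqref{eq:car} says that the shadows of the points in a Carleson cube have total volume at most a constant times the volume of its base. The points $(0,2^{-n})$ satisfy both conditions: $\beta=|n-m|$, and the geometric series in \eqref{eq:car} is at most $2\ell^d$. The points $(2^{-n}\nu,2^{-n})$, $\nu\in\mathbb Z^d$, $n\ge0$, are separated by \eqref{eq:rho}, but each level $n$ with $2^{-n}$ much smaller than $\ell$ contributes about the volume of the base to the sum in \eqref{eq:car}, which therefore diverges.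

The following facts are due to Carleson and to Carleson and Garnett.
\begin{itemize}
\item[(a)] An interpolating sequence for $h^\infty$ satisfies \eqref{eq:sep} and \eqref{eq:car}.
\item[(b)] A sequence that satisfies \eqref{eq:sep} and \eqref{eq:car} can be split into finitely many disjoint subsequences $Z_1,\dots,Z_M$ such that $Z_i\cup Z_j$ is interpolating for $h^\infty$ for all $i,j=1,\dots,M$.
\end{itemize}
The problem, posed by Blasi and Nicolau \cite{BN}, is whether the two necessary conditions are sufficient: \emph{for $d>1$, is every sequence with \eqref{eq:sep} and \eqref{eq:car} interpolating for $h^\infty$?}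

One would guess that it is. The value $u(z_n)$ is an average of the boundary values of $u$ against a Poisson kernel that puts a fixed fraction of its mass on the shadow of $z_n$; condition \eqref{eq:car} limits the overlap of the shadows, so there seems to be room to adjust the boundary values for each point separately; and (b) comes close to the full statement. The guess neglects the tails of the Poisson kernel, which decay only like $|x|^{-(d+1)}$. The answer is negative, in a strong form.

\begin{theorem}\label{thm:main}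
Let $d\ge2$ and $\beta_0<\infty$. There are a sequence $\{z_n\}_{n\ge0}\subset\mathbb R^{d+1}_+$ and real numbers $a_n$ with $a_0=1$ and $\sum_n|a_n|<\infty$ such that
\begin{itemize}
\item[(i)] $\inf_{n\ne m}\beta(z_n,z_m)\ge\beta_0$, and \eqref{eq:car} holds;
\item[(ii)] $\sum_na_nu(z_n)=0$ for every $u\in h^\infty$.
\end{itemize}
\end{theorem}

\begin{corollary}\label{cor:main}
For every $d\ge2$ there is a sequence in $\mathbb R^{d+1}_+$ that satisfies \eqref{eq:sep} and \eqref{eq:car} and is not interpolating for $h^\infty$.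
\end{corollary}

\begin{proof}
Take $\beta_0>0$ in Theorem~\ref{thm:main}. A function $u\in h^\infty$ with $u(z_0)=1$ and $u(z_n)=0$ for $n\ge1$ would turn (ii) into $1=0$.
\end{proof}

Section~\ref{sec:idea} reduces (ii) to an identity in $L^1(\mathbb R^d)$ and works out the mechanism of the proof in a model. Section~\ref{sec:lemmas} proves two analytic lemmas, Section~\ref{sec:constr} constructs the sequence, Sections~\ref{sec:round} and~\ref{sec:rel} prove (ii), and Section~\ref{sec:geom} proves (i).

\section{Layers of Poisson kernels and a model cascade}\label{sec:idea}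

\subsection*{Reduction to $L^1$}
Let $P_t(x)=c_dt(|x|^2+t^2)^{-(d+1)/2}$, with $c_d$ chosen so that $\int_{\mathbb R^d}P_t=1$, and for $z=(x_z,y)$ let $P_z(x)=P_y(x-x_z)$. Each $P_z$ is positive, uniformly continuous and of $L^1$ norm $1$, and
\begin{equation}\label{eq:scale}
h^dP_{th}(hx)=P_t(x)\qquad(h>0).
\end{equation}
Every $u\in h^\infty$ is a Poisson integral, $u(z)=\int gP_z$ with $g\in L^\infty(\mathbb R^d)$ \cite[Ch.~II]{SW}. If $\sum|a_n|<\infty$, the series $\sum a_nP_{z_n}$ converges in $L^1$ and $\sum a_nu(z_n)=\int g\sum a_nP_{z_n}$. So (ii) follows once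
\begin{equation}\label{eq:goal}
\sum_n|a_n|<\infty,\qquad \sum_na_nP_{z_n}=0\quad\text{in }L^1(\mathbb R^d).
\end{equation}
We start from $P_{z_0}$ and have to cancel it by kernels of lower points.

\subsection*{Layers}
Let $\Pi_t(x)=\sum_{\nu\in\mathbb Z^d}P_t(x-\nu)$. The series converges uniformly on compact sets, so $\Pi_t$ is continuous, positive and $\mathbb Z^d$-periodic. For a $\mathbb Z^d$-periodic function $f$ let $\langle f\rangle$ be its integral over any unit cube with sides parallel to the axes; thus $\langle\Pi_t\rangle=\int_{\mathbb R^d} P_t=1$. By \eqref{eq:scale}, the \emph{layer} of points $(h\nu,th)$, $\nu\in\mathbb Z^d$, with mesh $h$ and relative height $t$, satisfies $h^d\sum_\nu P_{(h\nu,th)}(x)=\Pi_t(x/h)$.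

Suppose the function $F$ still to be canceled is close to a constant $S$ on a region much larger than $h$. Placing a layer over the region with coefficients $-Sbh^d$ replaces $F$, approximately, by $S\,\xi(x/h)$, where $\xi=1-b\,\Pi_t$. There are $h^{-d}$ points per unit volume, so per unit volume the layer costs $|Sb|$ in the sum $\sum|a_n|$ and $t^d$ in the Carleson sum. Neither cost depends on $h$. We may therefore take each mesh much finer than all earlier ones; then the current $F$ is again locally constant, and successive layers multiply $F$ by factors $\xi_1(x/h_1),\xi_2(x/h_2),\dots$ that behave like independent random variables. Separation is cheap: by \eqref{eq:rho}, $\rho^{-2}\le1+4t^2$ within a layer, and layers at very different heights are far apart.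

The first attempt is to fix $t=t_0$ and take $b=1/\max\Pi_{t_0}$. Then $0\le\xi\le\varepsilon$ for some $\varepsilon<1$, after $n$ layers $F$ has shrunk by $\varepsilon^n$, and the coefficients are summable. But the Carleson cost is $nt_0^d$ per unit volume. The relative heights $t_k$ of the layers over a given region must satisfy $\sum t_k^d<\infty$.

Low layers, however, do not reduce the $L^1$ norm. Let $\mu>0$ satisfy $\int_{|x|<\mu}P_1=\frac12$, let $\mu t<\frac12$, and let $\Delta=\{|x|<\mu t\}\subset W=[-\frac12,\frac12]^d$. Then $\int_\Delta\Pi_t\ge\int_\Delta P_t=\frac12$ by \eqref{eq:scale}, and for $b\ge0$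
\[
\langle|1-b\Pi_t|\rangle\ge\int_\Delta(b\Pi_t-1)+\int_{W\setminus\Delta}(1-b\Pi_t)=1-2|\Delta|+b\Big(2\int_\Delta\Pi_t-1\Big)\ge1-2|\Delta| ,
\]
while for $b<0$ the left side exceeds $1$. Since $|\Delta|$ is a constant times $t^d$, the gain in $L^1$ is at most a constant times the Carleson cost, and layers of small heights with $\sum t_k^d<\infty$, applied everywhere alike, reduce the $L^1$ norm only by a bounded factor.

The way out is that the Carleson cost is counted by volume, and the $L^1$ norm with the weight $|F|$. We use the cheap low layers not to destroy mass but to \emph{move it onto a set of small volume}, where the expensive layers of height $t_0$ are affordable. The quantity that sees this is $\int|F|^p$ with $p<1$, which gives little weight to tall thin peaks. Lemma~\ref{lem:contr} provides $p\in(0,1)$, $\gamma>0$ and $r<1$ such that $\langle|1-b\Pi_t|^p\rangle\le r$ for $b=\gamma/(c_dt)$ and \emph{all} small $t$. The price is a large coefficient $b$, of order $1/t$.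

\subsection*{The model}
Let $\theta=\sqrt r$, $t_k=t_0\theta^k$, $b_k=\gamma/(c_dt_k)$, and let $X_1,X_2,\dots$ be independent random variables, $X_k$ distributed as $1-b_k\Pi_{t_k}$ on the unit cube; thus $\mathbb E|X_k|^p\le r$ and $\mathbb E|X_k|\le1+b_k$. Start from the function $1$ on a set of volume $1$, apply $N$ expensive layers, and suppose for simplicity that the result is the constant $F_0=\varepsilon^N$. Let $F_n=\varepsilon^NX_1\cdots X_n$ and stop at the first time $T$ with $|F_T|\ge1$. Before stopping, $|F_n|<1$ and hence $|F_n|\le|F_n|^p$; this converts the $L^p$ decay into $L^1$ decay: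
\[
\mathbb E\big[|F_n|;T>n\big]\le\mathbb E|F_n|^p\le\varepsilon^{Np}r^n .
\]
By independence, the mass stopped at time $n$ satisfies
\[
\mathbb E\big[|F_n|;T=n\big]\le\mathbb E\big[|F_{n-1}|;T>n-1\big]\,\mathbb E|X_n|\le\varepsilon^{Np}r^{n-1}(1+b_n),
\]
and the $n$-th layer, placed only over $\{T>n-1\}$, uses coefficients of total size at most $b_n\varepsilon^{Np}r^{n-1}$. Since $b_n$ grows like $\theta^{-n}$ and $r<\theta$, these bounds are summable; since $\theta<1$, the Carleson cost $Nt_0^d+\sum t_n^d$ is finite. The sum $\sum(1+b_n)r^{n-1}$ does not depend on $N$, so for large $N$ the stopped mass $\mathbb E[|F_T|;T<\infty]$ is at most $\frac12$; as $|F_T|\ge1$, so is the volume of $\{T<\infty\}$. One such \emph{round} removes the mass that is never stopped and leaves at most half of the mass on at most half of the volume. There we start a new round, with $|F_T|$ as the new unit. The coefficient cost of a round is proportional to the mass it starts with and its Carleson cost to the volume it starts on, so both sum as geometric series.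

The proof makes this exact. The function $F$ is frozen on small cubes; layers are cut to finite pieces (Lemma~\ref{lem:layer}); stopping is decided cube by cube; and since $P_{z_0}$ lives on all of $\mathbb R^d$, the region under treatment grows step by step.

\section{Two lemmas}\label{sec:lemmas}

Throughout, $\alpha=\frac d{d+1}$. We use $|A+B|^p\le|A|^p+|B|^p$ for $0<p\le1$, the Beta integral $\mathrm B(x,y)=\int_0^1s^{x-1}(1-s)^{y-1}ds=\Gamma(x)\Gamma(y)/\Gamma(x+y)$ for $x,y>0$, and the reflection formula $\Gamma(x)\Gamma(1-x)=\pi/\sin\pi x$ for $0<x<1$.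

\subsection*{Contraction in $L^p$}
As $t\to0$, $\Pi_t(x)/(c_dt)$ increases to $\sum_\nu|x-\nu|^{-(d+1)}$: only the tails of the kernels remain. For small $\gamma$ the multiplier near a lattice point is then essentially $1-\gamma|x|^{-(d+1)}$. Its modulus exceeds $1$ in a ball of radius $(\gamma/2)^{1/(d+1)}$ and is less than $1$ outside. By scaling, the loss inside and the gain outside are both of order $\gamma^{\alpha}$, so a crude estimate cannot decide between them, and we compute the balance exactly.

\begin{lemma}\label{lem:phi}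
For $0<p<\alpha<1$ the integral $\Phi=\int_0^\infty(|1-v|^p-1)v^{-\alpha-1}dv$ converges absolutely, and
\[
\Phi=\frac{\Gamma(p+1)\Gamma(\alpha-p)}{\Gamma(\alpha+1)}\Big[1-\frac{\sin\pi(\alpha-p)}{\sin\pi\alpha}\Big].
\]
\end{lemma}

\begin{proof}
The integrand is $O(v^{-\alpha})$ at $0$ and $O(v^{p-\alpha-1})$ at $\infty$, which gives the convergence. On $(0,1)$ integrate by parts with the primitive $-v^{-\alpha}/\alpha$; the boundary term is $0$ at $v=0$ and $\frac1\alpha$ at $v=1$, so
\[
\int_0^1=\frac1\alpha-\frac p\alpha\int_0^1(1-v)^{p-1}v^{-\alpha}dv=\frac1\alpha-\frac p\alpha\,\mathrm B(1-\alpha,p).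
\]
On $(1,\infty)$ the substitution $v=1/s$ turns $(v-1)^pv^{-\alpha-1}dv$ into $(1-s)^ps^{\alpha-p-1}ds$, so $\int_1^\infty=\mathrm B(p+1,\alpha-p)-\frac1\alpha$. Hence
\[
\Phi=\frac{\Gamma(p+1)\Gamma(\alpha-p)}{\Gamma(\alpha+1)}-\frac{\Gamma(p+1)}{\alpha}\,\frac{\Gamma(1-\alpha)}{\Gamma(1-\alpha+p)} .
\]
By reflection, $\Gamma(1-\alpha)=\pi/(\Gamma(\alpha)\sin\pi\alpha)$ and $1/\Gamma(1-\alpha+p)=\Gamma(\alpha-p)\sin(\pi(\alpha-p))/\pi$; with $\alpha\Gamma(\alpha)=\Gamma(\alpha+1)$ the formula follows.
\end{proof}

From now on $p=\alpha-\frac12=\frac{d-1}{2(d+1)}\in(0,\frac12)$. The bracket in Lemma~\ref{lem:phi} is then $1-1/\sin\pi\alpha$, which is negative because $\frac12<\alpha<1$ for $d\ge2$. For $d=2$ we have $\alpha=\frac23$, $p=\frac16$, and the bracket is $1-2/\sqrt3$.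

\begin{remark}\label{rem:dim}
This sign is the only place where $d\ge2$ is needed. For $\alpha\ge\frac12$ and $0<p<\alpha$, Lemma~\ref{lem:phi} shows that $\Phi<0$ exactly when $\sin\pi(\alpha-p)>\sin\pi\alpha$, that is, when $\alpha-p>1-\alpha$, or $p<2\alpha-1=\frac{d-1}{d+1}$. Our $p$ is the midpoint of this range, and the range is empty for $d=1$.
\end{remark}

\begin{lemma}\label{lem:contr}
Let $d\ge2$. There are $\gamma>0$, $r\in(0,1)$ and $t^*\in(0,1]$ such that
\[
\Big\langle\Big|1-\frac\gamma{c_dt}\Pi_t\Big|^p\Big\rangle\le r\qquad(0<t\le t^*).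
\]
\end{lemma}

\begin{proof}
\emph{One pole.} In polar coordinates put $v=|u|^{-(d+1)}$. Then $|u|^d=v^{-\alpha}$, the radial measure $|u|^{d-1}d|u|$ becomes $\frac\alpha dv^{-\alpha-1}dv=\frac1{d+1}v^{-\alpha-1}dv$, and
\[
I_d:=\int_{\mathbb R^d}\big(\big|1-|u|^{-(d+1)}\big|^p-1\big)du=\frac{|S^{d-1}|}{d+1}\,\Phi<0,
\]
with absolute convergence.

\emph{The lattice of poles.} On $W=[-\frac12,\frac12]^d$ let $\zeta=1-w-\gamma\psi$, where $w=\gamma|x|^{-(d+1)}$ and $\psi=\sum_{\nu\ne0}|x-\nu|^{-(d+1)}$. For $x\in W$ and $\nu\ne0$ we have $|x-\nu|\ge|\nu|_\infty-\frac12\ge\frac12|\nu|_\infty$, and the number of $\nu$ with $|\nu|_\infty=n$ is $O(n^{d-1})$; so $0\le\psi\le C_d$ for a constant $C_d$. Let $\gamma C_d\le\frac12$ and $\sigma=\gamma^{1/(d+1)}$. If $|x|\ge2\sigma$, then $w\le2^{-(d+1)}\le\frac18$, so $0<\zeta\le1-w$ and $|\zeta|^p\le|1-w|^p$: away from the origin the other poles only help. If $|x|<2\sigma$, then $|\zeta|^p\le|1-w|^p+(\gamma C_d)^p$. Substituting $x=\sigma u$, so that $w=|u|^{-(d+1)}$, we get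
\[
\int_W(|\zeta|^p-1)\,dx\le\sigma^d\Big[\int_{W/\sigma}\big(\big|1-|u|^{-(d+1)}\big|^p-1\big)du+(\gamma C_d)^p\,\big|\{|u|<2\}\big|\Big].
\]
The bracket tends to $I_d<0$ as $\gamma\to0$. Fix $\gamma$ with $\int_W|\zeta|^p<1$.

\emph{Small $t$.} For $x\in W\setminus\{0\}$, monotone convergence gives
\[
1-\frac\gamma{c_dt}\Pi_t(x)=1-\gamma\sum_\nu(|x-\nu|^2+t^2)^{-(d+1)/2}\longrightarrow\zeta(x)\qquad(t\to0).
\]
The $p$-th power of the modulus of the left side is at most $1+w^p+(\gamma C_d)^p$, which is integrable on $W$ because $p(d+1)=\frac{d-1}2<d$. Dominated convergence gives the lemma with $r=\frac12(1+\int_W|\zeta|^p)$.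
\end{proof}

\subsection*{Finite layers}
The coefficient of a layer depends on the local value of $F$, so layers must be cut to cubes. The cut is harmless in $L^1$ when the cube contains many periods. For a cube $q=x_q+[0,\ell)^d$, an integer $m\ge1$, $h=\ell/m$ and $t>0$, let
\[
Z_{t,m}(q)=\{(x_q+h\nu,\,th):\ \nu\in\{0,\dots,m-1\}^d\};
\]
the horizontal coordinates of these $m^d$ points lie in $q$.

\begin{lemma}\label{lem:layer}
There are numbers $\epsilon_t(m)$, independent of $q$, with $\epsilon_t(m)\to0$ as $m\to\infty$ for each $t$, such that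
\[
\Big\|1_q\,\Pi_t\Big(\frac{x-x_q}h\Big)-h^d\sum_{z\in Z_{t,m}(q)}P_z\Big\|_1\le\epsilon_t(m)\,|q| .
\]
\end{lemma}

\begin{proof}
By \eqref{eq:scale} and translation we may take $h=1$, $q=[0,m)^d$. Let $\mathcal I=\{0,\dots,m-1\}^d$. The function to be estimated is $1_q\sum_{\nu\notin\mathcal I}P_t(x-\nu)-1_{q^c}\sum_{\nu\in\mathcal I}P_t(x-\nu)$, so its norm is $A_1+A_2$ with $A_1=\sum_{\nu\notin\mathcal I}\int_qP_t(x-\nu)\,dx$ and $A_2=\sum_{\nu\in\mathcal I}\int_{q^c}P_t(x-\nu)\,dx$. Adding $\sum_{\nu\in\mathcal I}\int_qP_t(x-\nu)\,dx$ to $A_1$ gives $\int_q\Pi_t=m^d$, and adding it to $A_2$ gives $\sum_{\nu\in\mathcal I}1=m^d$; so $A_1=A_2$. At most $2d(\sqrt m+1)m^{d-1}$ of the $\nu\in\mathcal I$ have a coordinate with $\nu_j\le\sqrt m$ or $\nu_j\ge m-\sqrt m$; bound their terms in $A_2$ by $1$. For the other $\nu$ the ball $\{|x-\nu|\le\sqrt m\}$ lies in $q$, and the term is at most $\int_{|x|>\sqrt m}P_t$. So we may take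
\[
\epsilon_t(m)=2\Big[\frac{2d(\sqrt m+1)}m+\int_{|x|>\sqrt m}P_t\Big].\qedhere
\]
\end{proof}

\section{The construction}\label{sec:constr}

\subsection*{Parameters}
Let $\gamma,r,t^*$ be as in Lemma~\ref{lem:contr} and $\theta=\sqrt r$. The separation constant fixes the largest relative height $t_0$ and the gap $G$ between layers: choose $\eta\in(0,1)$ with $\log_2\frac{1+\eta}{1-\eta}\ge\beta_0$, and then $t_0\in(0,t^*]$ and $G\ge2$ with
\begin{equation}\label{eq:eta}
1+4t_0^2\le\eta^{-2},\qquad 1+\frac{4G}{(G-1)^2}\le\eta^{-2}.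
\end{equation}
A layer of \emph{type} $k\ge0$ has relative height $t_k=t_0\theta^k$ and multiplier $\xi_k=1-b_k\Pi_{t_k}$, where $b_0=1/\max\Pi_{t_0}$ and $b_k=\gamma/(c_dt_k)$ for $k\ge1$. Since $\Pi_{t_0}$ has mean $1$ and a positive minimum, $b_0\le1$ and $0\le\xi_0\le\varepsilon$ for some $\varepsilon\in(0,1)$. With Lemma~\ref{lem:contr},
\begin{equation}\label{eq:mult}
\langle|\xi_0|^p\rangle\le\varepsilon^p,\quad\langle|\xi_0|\rangle\le\varepsilon;\qquad
\langle|\xi_k|^p\rangle\le r,\quad\langle|\xi_k|\rangle\le1+b_k\quad(k\ge1).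
\end{equation}
The possible growth of mass in the cheap steps of a round is measured by
\[
R=1+\sum_{k\ge1}(1+b_k)(k+1)r^{k-1},
\]
which is finite because $b_k$ is a constant times $\theta^{-k}$ and $r<\theta$. The error allowed in step $i$ is $\omega_i=\omega_0r^i$; it must decay as fast as the main term, because it too is multiplied by $b_k$. Choose an integer $N\ge1$ and then $\omega_0>0$ so that
\begin{equation}\label{eq:E}
E:=\varepsilon^{Np}+\sum_{i\ge0}\omega_i\quad\text{satisfies}\quad ER\le\tfrac38 .
\end{equation}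
In particular $\sum\omega_i\le E\le\frac38$. A round consists of $N$ steps of type $0$ followed by steps of types $1,2,\dots$; the step number $j=0,1,\dots$ of a round has type
\[
k(j)=\max(0,\,j-N+1)\le j .
\]

\subsection*{Generations}
All cubes are half-open. At generation $i=0,1,\dots$ we have
\begin{itemize}
\item a side length $\ell_i$, with $\ell_0=\frac12$ and $\ell_{i-1}/\ell_i\in\mathbb N$, an integer $L_i$, the region $\Omega_i=[-L_i,L_i)^d$, and the finite family $\mathcal N_i$ of cubes $\ell_i(\nu+[0,1)^d)$, $\nu\in\mathbb Z^d$, that tile $\Omega_i$;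
\item for each $Q\in\mathcal N_i$ a \emph{threshold} $s_Q>0$ and an \emph{age} in $\{0,1,\dots,i\}$; cubes of age $0$ are \emph{fresh};
\item the finite sum $F_i=\sum a_zP_z$ over the points placed so far, with $\int_{\Omega_i^c}|F_i|\le2^{-i}$.
\end{itemize}
The threshold is the unit in which the current round measures $F$, and the age counts the steps of that round. We start with $z_0=(0,1)$, $a_{z_0}=1$, $F_0=P_{z_0}$, $L_0=1$, all cubes of $\mathcal N_0$ fresh, and $s_Q=\sup_QF_0$.

The step from $i$ to $i+1$ is as follows. Let $s_i=\min_{Q\in\mathcal N_i}s_Q>0$ and fix $\tau_i>0$ with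
\begin{equation}\label{eq:tau}
3\tau_i^p\le s_i^p\omega_i,\qquad3\tau_i\le s_i\omega_i,\qquad\tau_i\le\omega_i .
\end{equation}
The oscillation of a function on a set means its supremum minus its infimum.

\emph{(a) Freezing.} As $F_i$ is uniformly continuous, there is $K_i\in\mathbb N$ such that $F_i$ oscillates by at most $\tau_i$ on cubes of side $\ell_i/K_i$. Divide each $Q\in\mathcal N_i$ into $K_i^d$ cubes $q=x_q+[0,\ell_i/K_i)^d$ and put $S_q=F_i(x_q)$.

\emph{(b) Placing points.} Take $m_i\in\mathbb N$, with $m_0\ge G$, and $h_i=\ell_i/(K_im_i)$. For each $Q\in\mathcal N_i$, of age $j$ say, and each $q\subset Q$, place the points $Z_{t_k,m_i}(q)$ with $k=k(j)$, each with the coefficient $-S_qb_kh_i^d$. These are the \emph{points of generation $i$}, and $F_{i+1}$ is the new sum. Define $\mathcal E_i$ by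
\[
F_{i+1}=F_i-\sum_qS_qb_k1_q\Pi_{t_k}\Big(\frac{x-x_q}{h_i}\Big)+\mathcal E_i .
\]
By Lemma~\ref{lem:layer}, $\|\mathcal E_i\|_1\le\sum_q|S_q|b_k\epsilon_{t_k}(m_i)|q|$. The sum is finite, and $q$, $S_q$, $k$ do not depend on $m_i$; fix $m_i$ so large that $\|\mathcal E_i\|_1\le\tau_i\ell_i^d$. Then on each $q\subset Q\in\mathcal N_i$
\begin{equation}\label{eq:step}
F_{i+1}=S_q\,\xi_k\Big(\frac{x-x_q}{h_i}\Big)+\mathrm{err},\qquad\mathrm{err}=(F_i-S_q)+\mathcal E_i,\qquad\int_Q|\mathrm{err}|\le2\tau_i|Q| ,
\end{equation}
and $F_{i+1}=F_i+\mathcal E_i$ off $\Omega_i$.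

\emph{(c) The next grid.} Choose an integer $L_{i+1}>L_i$ with $\int_{\Omega_{i+1}^c}|F_{i+1}|\le2^{-i-1}$, and let $\delta_i=2^{-i}/|\Omega_{i+1}|$. Choose an integer $M_i\ge G/t_i$ so large that, with $\ell_{i+1}=h_i/M_i$, the function $F_{i+1}$ oscillates by at most $\min(s_i/4,\delta_i)$ on cubes of side $\ell_{i+1}$.

\emph{(d) Thresholds and ages.} Let $Q'\in\mathcal N_{i+1}$.
\begin{itemize}
\item If $Q'\subset Q\in\mathcal N_i$, where $Q$ has age $j$, and either $j+1<N$, or $j+1\ge N$ and $\sup_{Q'}|F_{i+1}|<s_Q$, then $Q'$ \emph{continues}: it gets age $j+1$ and threshold $s_Q$.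
\item If $Q'\subset Q\in\mathcal N_i$ does not continue, it is \emph{restarted}: it is fresh, with $s_{Q'}=\sup_{Q'}|F_{i+1}|\ge s_Q$.
\item If $Q'\subset\Omega_{i+1}\setminus\Omega_i$, it is \emph{new}: it is fresh, with $s_{Q'}=\sup_{Q'}|F_{i+1}|+\delta_i$.
\end{itemize}
No test is made during the first steps of a round, because there the $L^1$ norm contracts by itself; the term $\delta_i$ keeps thresholds positive. Three properties follow for $Q\in\mathcal N_i$.
\begin{itemize}
\item[(P1)] If $Q$ is fresh, then $|F_i|\le s_Q$ on $Q$.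
\item[(P2)] If $Q$ has age at least $N$, then $|F_i|<s_Q$ on $Q$.
\item[(P3)] If $Q$ is restarted, then $|F_i|\ge\frac34s_Q$ on $Q$. Indeed, $|F_i|$ oscillates on $Q$ by at most $s_{i-1}/4$, and $s_{i-1}\le s_Q$.
\end{itemize}

\section{One round}\label{sec:round}

Let $Q\in\mathcal N_g$ be fresh and $s=s_Q$. For $j\ge0$ let $U_j=U_j(Q)$ be the union of the cubes of $\mathcal N_{g+j}$ of age $j$ contained in $Q$. A cube of positive age lies in a cube of the previous generation with age one less and the same threshold. Hence $Q=U_0\supset U_1\supset\cdots$, all cubes making up $U_j$ have threshold $s$, and $V_j=U_{j-1}\setminus U_j$ is a union of cubes restarted at generation $g+j$. These cubes, for all $j\ge1$, are the \emph{children} of $Q$; they are pairwise disjoint, and $V_j=\emptyset$ for $j<N$. The \emph{round of $Q$} consists of the steps applied to the cubes of $U_0,U_1,\dots$. Conversely, a cube of $\mathcal N_i$ of age $j$ belongs to $U_j$ of exactly one fresh cube, which has generation $i-j$; so every point other than $z_0$ is placed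 in exactly one round.

\begin{proposition}\label{prop:round}
Let $\bar\lambda_j=2$ for $j<N$ and $\bar\lambda_{N+k}=(k+1)r^kE$ for $k\ge0$. For every fresh $Q\in\mathcal N_g$:
\begin{itemize}
\item[(i)] $\int_{U_j}|F_{g+j}|\le\bar\lambda_j\,s_Q|Q|$ for all $j\ge0$;
\item[(ii)] the children $Q'$ of $Q$ satisfy $\sum s_{Q'}|Q'|\le\frac12s_Q|Q|$ and $\sum|Q'|\le\frac12|Q|$;
\item[(iii)] the points placed in the round of $Q$ satisfy $\sum|a_z|\le(2N+1)s_Q|Q|$.
\end{itemize}
\end{proposition}

\begin{proof}
Normalize the three quantities of the model: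
\[
\phi_j=\frac1{s^p|Q|}\int_{U_j}|F_{g+j}|^p,\qquad\lambda_j=\frac1{s|Q|}\int_{U_j}|F_{g+j}|,\qquad\Lambda_j=\frac1{s|Q|}\int_{V_j}|F_{g+j}| .
\]
By (P1), $\phi_0\le1$ and $\lambda_0\le1$. Fix $j\ge0$ and let $i=g+j$, $k=k(j)$. If $U_j=\emptyset$ the recursions below are trivial; otherwise $s_i\le s$.

\emph{Recursion in $L^p$.} Let $r_0=\varepsilon^p$ and $r_k=r$ for $k\ge1$, and let $Q''\in\mathcal N_i$, $Q''\subset U_j$. Each $q\subset Q''$ is a union of $m_i^d$ full periods of $\xi_k((x-x_q)/h_i)$; this replaces the independence in the model. By \eqref{eq:step} and \eqref{eq:mult},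
\[
\int_{Q''}|F_{i+1}|^p\le r_k\sum_{q\subset Q''}|S_q|^p|q|+\int_{Q''}|\mathrm{err}|^p .
\]
On $q$ we have $|S_q|^p\le|F_i|^p+\tau_i^p$, and H\"older's inequality gives $\int_{Q''}|\mathrm{err}|^p\le|Q''|^{1-p}(\int_{Q''}|\mathrm{err}|)^p\le(2\tau_i)^p|Q''|$. As $r_k+2^p\le3$, the right side is at most $r_k\int_{Q''}|F_i|^p+3\tau_i^p|Q''|$. Sum over $Q''\subset U_j$ and use $U_{j+1}\subset U_j\subset Q$ and \eqref{eq:tau}:
\begin{equation}\label{eq:recp}
\phi_{j+1}\le r_{k(j)}\,\phi_j+\omega_{g+j}.
\end{equation}

\emph{Recursion in $L^1$.} On $q$ we have $|S_q|\le|F_i|+\tau_i$, so by \eqref{eq:tau}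
\begin{equation}\label{eq:S}
\sum_{q\subset U_j}|S_q||q|\le\int_{U_j}|F_i|+\tau_i|Q|\le\big(\lambda_j+\tfrac13\omega_i\big)s|Q| .
\end{equation}
By \eqref{eq:step}, $\int_{U_j}|F_{i+1}|\le\langle|\xi_k|\rangle\sum_{q\subset U_j}|S_q||q|+2\tau_i|Q|$, and $2\tau_i\le\frac23s\omega_i$. Since $U_j$ is the disjoint union of $U_{j+1}$ and $V_{j+1}$, \eqref{eq:mult} gives
\begin{equation}\label{eq:rec1}
\lambda_{j+1}+\Lambda_{j+1}\le
\begin{cases}
\varepsilon\lambda_j+\omega_{g+j}, & j<N,\\
(1+b_{k(j)})(\lambda_j+\omega_{g+j}), & j\ge N.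
\end{cases}
\end{equation}

\emph{The first $N$ steps.} Here the type is $0$. Iterating \eqref{eq:rec1} gives $\lambda_j\le\varepsilon^j+\sum_{n<j}\omega_{g+n}$ for $j\le N$, and the same bound for $\Lambda_N$ with $j=N$. Therefore
\begin{equation}\label{eq:first}
\lambda_j+\omega_{g+j}\le1+\sum_n\omega_n\le2\quad(j<N),\qquad\Lambda_N\le\varepsilon^N+\sum_n\omega_n\le E ,
\end{equation}
where we used $\varepsilon^N\le\varepsilon^{Np}$. Iterating \eqref{eq:recp} gives $\phi_N\le\varepsilon^{Np}+\sum_n\omega_n=E$.

\emph{The later steps.} Let $k\ge1$ and $j=N+k-1$, so that $k(j)=k$. Since $g+j\ge k$, we have $\omega_{g+j}\le\omega_0r^k\le Er^k$, and \eqref{eq:recp} reads $\phi_{N+k}\le r\phi_{N+k-1}+Er^k$. By induction $\phi_{N+k}\le(k+1)r^kE$ for $k\ge0$. By (P2), $|F_{g+j}|/s<1$ on $U_j$ for $j\ge N$, so $|F_{g+j}|/s\le(|F_{g+j}|/s)^p$ there and $\lambda_j\le\phi_j$. Together with \eqref{eq:first} this proves (i). It also gives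
\begin{equation}\label{eq:later}
\lambda_{N+k-1}+\omega_{g+N+k-1}\le kr^{k-1}E+r^kE\le(k+1)r^{k-1}E\qquad(k\ge1).
\end{equation}

\emph{Proof of (ii).} By \eqref{eq:rec1} and \eqref{eq:later}, $\Lambda_{N+k}\le(1+b_k)(k+1)r^{k-1}E$ for $k\ge1$. With \eqref{eq:first} and $\Lambda_j=0$ for $j<N$, we get $\sum_j\Lambda_j\le ER\le\frac38$. By (P3), a child $Q'\subset V_j$ has $s_{Q'}|Q'|\le\frac43\int_{Q'}|F_{g+j}|$, so $\sum s_{Q'}|Q'|\le\frac43\cdot\frac38s|Q|=\frac12s|Q|$. Since $s_{Q'}\ge s$ for every child, the bound on the volumes follows.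

\emph{Proof of (iii).} Over a cube $q$ the $m_i^d$ points have coefficients of total size $|S_q|b_kh_i^dm_i^d=b_k|S_q||q|$. By \eqref{eq:S}, step $j$ of the round costs at most $b_{k(j)}(\lambda_j+\omega_{g+j})s|Q|$. The $N$ steps with $j<N$ cost at most $2s|Q|$ each, by \eqref{eq:first} and $b_0\le1$. By \eqref{eq:later}, the others cost at most $\sum_{k\ge1}b_k(k+1)r^{k-1}E\,s|Q|\le ER\,s|Q|\le s|Q|$ together.
\end{proof}

\section{The linear relation}\label{sec:rel}

Everything in Proposition~\ref{prop:round} is bounded in terms of $s_Q|Q|$, so we first show that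
\[
\Sigma:=\sum_{Q\ \mathrm{fresh}}s_Q|Q|<\infty ,
\]
the sum running over the fresh cubes of all generations. The fresh cubes form a forest. Its roots are the cubes of $\mathcal N_0$ and the new cubes. A restarted cube $Q'\in\mathcal N_{i+1}$ lies in a cube of $\mathcal N_i$, which belongs to exactly one round, and $Q'$ is a child of the fresh cube of that round. A parent has smaller generation than its children, so every fresh cube descends from a root in finitely many steps. By Proposition~\ref{prop:round}(ii), the sum of $s_Q|Q|$ over each level of the forest is at most half the sum over the preceding level; hence $\Sigma$ is at most twice the sum over the roots.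

A new cube $Q'\in\mathcal N_{i+1}$ has $s_{Q'}\le|Q'|^{-1}\int_{Q'}|F_{i+1}|+2\delta_i$, by the oscillation bound in (c). Since $F_{i+1}=F_i+\mathcal E_i$ off $\Omega_i$ and $\|\mathcal E_i\|_1\le\tau_i\le\omega_i$, the new cubes of generation $i+1$ satisfy
\[
\sum s_{Q'}|Q'|\le\int_{\Omega_i^c}|F_i|+\|\mathcal E_i\|_1+2\delta_i|\Omega_{i+1}|\le3\cdot2^{-i}+\omega_i .
\]
This is summable in $i$, and $\mathcal N_0$ is finite; so $\Sigma<\infty$.

By Proposition~\ref{prop:round}(iii), $\sum|a_z|\le1+(2N+1)\Sigma<\infty$. The sets $U_{i-g(Q)}(Q)$, where $Q$ runs over the fresh cubes of generation $g(Q)\le i$, tile $\Omega_i$; so Proposition~\ref{prop:round}(i) gives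
\[
\|F_i\|_1\le2^{-i}+\sum_{Q\ \mathrm{fresh},\ g(Q)\le i}\bar\lambda_{i-g(Q)}\,s_Q|Q| .
\]
The numbers $\bar\lambda_j$ are bounded and tend to $0$, and $\Sigma<\infty$, so the right side tends to $0$ by dominated convergence for series. Enumerate the points generation by generation, beginning with $z_0$; they are distinct by Section~\ref{sec:geom}. The series $\sum a_nP_{z_n}$ converges in $L^1$, and the $F_i$ are partial sums of it. This proves \eqref{eq:goal} with $a_0=1$, and with it part (ii) of Theorem~\ref{thm:main}.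

\section{Separation and the Carleson condition}\label{sec:geom}

\subsection*{Positions of the points}
The corners $x_q$ lie in $h_i\mathbb Z^d$ and the cubes $q$ are disjoint, so the points of generation $i$ have distinct horizontal coordinates in $h_i\mathbb Z^d$. Their types are at most $i$, so their heights $y$ satisfy $t_ih_i\le y\le t_0h_i\le h_i$. By (c),
\begin{equation}\label{eq:gap}
h_{i+1}\le\ell_{i+1}=h_i/M_i\le t_ih_i/G .
\end{equation}
Thus every height in generation $i+1$ is at most $1/G$ times every height in generation $i$, and the heights in generation $0$ are at most $\ell_0/m_0\le1/G$, while $z_0$ has height $1$. Also $\ell_{i+1}\le\ell_i/2$, so $\ell_i\to0$.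

\subsection*{Separation}
Let $z=(x,y)$ and $w=(x',y')$ be two points of the sequence. If both have generation $i$, then $|z-w|\ge h_i$ and $yy'\le t_0^2h_i^2$, so $\rho(z,w)^{-2}\le1+4t_0^2$ by \eqref{eq:rho}. Otherwise, say, $v=y/y'\ge G$, and
\[
\frac{yy'}{|z-w|^2}\le\frac{yy'}{(y-y')^2}=\frac v{(v-1)^2}\le\frac G{(G-1)^2},
\]
because $v/(v-1)^2=(v-1)^{-1}+(v-1)^{-2}$ decreases on $(1,\infty)$. In both cases $\rho(z,w)\ge\eta$ by \eqref{eq:eta}. So the points are distinct, and $\beta(z,w)\ge\beta_0$ since $\beta$ increases with $\rho$.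

\subsection*{Carleson sums over the cubes of the construction}
Let $H=\sum_{j\ge0}t_{k(j)}^d=Nt_0^d+\sum_{k\ge1}t_k^d<\infty$, the Carleson cost of one round per unit volume. For $Q\in\mathcal N_i$ let $Y(Q)$ be the sum of $y^d$ over the points $(x,y)$ of generations at least $i$ with $x\in Q$. A point of $\mathbb R^d$ may be restarted many times, and the volume bound in Proposition~\ref{prop:round}(ii) is what keeps the total finite.

\begin{lemma}\label{lem:Y}
$Y(Q)\le3H|Q|$ for all $Q\in\mathcal N_i$, $i\ge0$.
\end{lemma}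

\begin{proof}
Fix $J$ and let $Y_J$ be the part of $Y$ that comes from generations at most $J$. A step of type $k$ on a cube $Q''\in\mathcal N_n$ places $(K_nm_n)^d$ points of height $t_kh_n$, which contribute $t_k^d|Q''|$.

Let $Q\in\mathcal N_i$ belong to the round of the fresh cube $Q_0\in\mathcal N_g$; $Q=Q_0$ is allowed. A point of generation $n\ge i$ over $Q$ is placed on a cube $Q''\in\mathcal N_n$ with $Q''\subset Q$. Consider the cubes of $\mathcal N_{i+1},\dots,\mathcal N_n$ that contain $Q''$; none is new, as $Q\subset\Omega_i$. If none is restarted, then $Q''\subset U_{n-g}(Q_0)$ has type $k(n-g)$; for fixed $n$ such cubes have total volume at most $|Q|$, so these points contribute at most $\sum_{n}t_{k(n-g)}^d|Q|\le H|Q|$. Otherwise the first restarted one is a child $Q'\subset Q$ of $Q_0$ of generation in $(i,n]$, and the point is counted in $Y(Q')$. Hence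
\begin{equation}\label{eq:Y}
Y_J(Q)\le H|Q|+\sum_{Q'}Y_J(Q'),
\end{equation}
the sum running over the children $Q'\subset Q$ of $Q_0$ of generation larger than $i$.

For fresh $Q$ we show $Y_J(Q)\le2H|Q|$ by downward induction on the generation. If it exceeds $J$, then $Y_J(Q)=0$. Otherwise \eqref{eq:Y}, the induction hypothesis and Proposition~\ref{prop:round}(ii) give $Y_J(Q)\le H|Q|+2H\cdot\frac12|Q|$. For arbitrary $Q$ the cubes $Q'$ in \eqref{eq:Y} are fresh, disjoint and contained in $Q$, so $Y_J(Q)\le H|Q|+2H|Q|$. Let $J\to\infty$.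
\end{proof}

\subsection*{Carleson cubes}
Let $D=D(x_0,\ell)$. We compare $\ell$ with the scales $\ell_i$: generations on grids finer than $\ell$ are handled by Lemma~\ref{lem:Y}, at most one generation has to be counted directly, and the older ones lie above $D$.

\emph{Generations at least $i$, when $\ell_i\le\ell$.} The cubes of $\mathcal N_i$ and the new cubes of generations $i'>i$ are pairwise disjoint and have side at most $\ell_i\le\ell$. A point of generation $n\ge i$ has its horizontal coordinate in $\Omega_n$, hence in a cube of $\mathcal N_i$ or in a new cube of a generation $i'\in(i,n]$, and it is counted in $Y$ of that cube. The cubes of this family that meet $\{|x-x_0|<\ell\}$ lie in the ball $\{|x-x_0|<(1+\sqrt d)\ell\}$, whose volume is at most $(2+2\sqrt d)^d\ell^d$. By Lemma~\ref{lem:Y}, the points of generations at least $i$ in $D$ contribute at most $3H(2+2\sqrt d)^d\ell^d$ to the sum in \eqref{eq:car}.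

\emph{The case $\ell\ge\ell_0$.} Apply this with $i=0$. The point $z_0$ can lie in $D$ only if $\ell>1$, and then it contributes $1\le\ell^d$.

\emph{The case $\ell_{i+1}\le\ell<\ell_i$.} Since $\ell_i\to0$, this covers all remaining $\ell$. Generations at least $i+1$ are estimated as above. The points of generations less than $i$ have height at least $t_{i-1}h_{i-1}\ge\ell_i>\ell$ by \eqref{eq:gap} and the ordering of heights, and $z_0$ has height $1>\ell$; none of them lies in $D$. In generation $i$ at most $(2\ell/h_i+1)^d$ points have $|x-x_0|<\ell$, since each coordinate of $x$ is a multiple of $h_i$ in an interval of length $2\ell$. If $\ell\ge h_i$, they contribute at most $(3\ell/h_i)^dh_i^d=3^d\ell^d$. If $\ell<h_i$, there are at most $3^d$ of them, and those in $D$ have $y<\ell$, so again they contribute at most $3^d\ell^d$.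

Thus \eqref{eq:car} holds with $C=1+3^d+3H(2+2\sqrt d)^d$. This proves part (i) and completes the proof of Theorem~\ref{thm:main}. \qed

\begin{thebibliography}{9}

\bibitem{BN} D.~Blasi and A.~Nicolau, \emph{Interpolation by positive harmonic functions}, arXiv:math/0603087 (2006).

\bibitem{SW} Stein and Weiss, \emph{Introduction to Fourier Analysis on Euclidean Spaces}.

\end{thebibliography}
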